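\title{Hasse-regularity of flag strata at split primes:\\ counterexamples and a classification}

\begin{abstract}
The flag space of the special fiber of a Shimura variety of Hodge type at a prime $p$ of good reduction is stratified by the Weyl group. A stratum is Hasse-regular if the weights of the nonzero sections of automorphic line bundles on its closure span the same cone as the weights of its partial Hasse invariants. We disprove a conjecture, stated in a paper of Koskivirta, that for a group split over $\mathbb F_p$ all strata indexed by elements $w\le z=w_{0,I}w_0$ are Hasse-regular. It fails for $\mathrm{GSp}_6$ and $w=s_1s_2$, for every $p$ and every level, and it fails in most types as soon as the zero-dimensional stratum is non-empty. When the special fiber is proper, we show that the conjecture holds exactly when every non-trivial factor is of type $\mathrm{GL}_n$ in signature $(n-1,1)$ or $(1,n-1)$, or of type $\mathrm{Sp}_4$.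
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A nonzero modular form modulo $p$ has non-negative weight, and the Hasse invariant is a form of weight $p-1$ that vanishes only at the supersingular points. So, up to positive multiples, the weight of every nonzero form is the weight of a power of one distinguished form, which depends only on the $p$-torsion of the elliptic curve. In higher dimension the weights are characters of a torus, the variety is replaced by the strata of a flag bundle over it, and each stratum carries several partial Hasse invariants. This paper is about the question whether they still account for all weights.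

\subsection{Flag strata}\label{sub:setting}

Let $(\mathbf G,\mathbf X)$ be a Shimura datum of Hodge type and $p$ a prime of good reduction: $\mathbf G_{\mathbb Q_p}$ is unramified and $K=K_pK^p$, where $K_p=\mathbf G_{\mathbb Z_p}(\mathbb Z_p)$ for a connected reductive $\mathbb Z_p$-model $\mathbf G_{\mathbb Z_p}$, and $K^p\subset\mathbf G(\mathbb A_f^p)$ is open, compact and sufficiently small (neat). Let $S_K$ be the special fiber over $k=\overline{\mathbb F}_p$ of the smooth canonical model of Kisin and Vasiu, and let $G$ be the special fiber of $\mathbf G_{\mathbb Z_p}$, a connected reductive $\mathbb F_p$-group with Frobenius $\varphi$. \emph{Throughout the paper $G$ is assumed to be $\mathbb F_p$-split.}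

The Shimura datum gives a cocharacter $\mu\colon\mathbb G_{\mathrm m,k}\to G_k$, well defined up to conjugation. Let $P$ and $Q$ be the opposite parabolic subgroups whose Lie algebras are the sums of the non-positive, respectively non-negative, weight spaces of $\mathrm{Ad}\circ\mu$, and let $L=P\cap Q$ be the centralizer of $\mu$. We fix a Borel pair $(B,T)$ over $\mathbb F_p$ such that $\mu$ factors through $T$ and $B\subset P$. Since $T$ is split, $\varphi(t)=t^p$ on $T$, and $\mu$, $P$, $Q$, $L$ and all root groups $U_\alpha$ are defined over $\mathbb F_p$. A root $\alpha$ is called positive if $U_\alpha\not\subset B$; thus $B$ is the \emph{negative} Borel subgroup. We write $\Phi\supset\Phi^+\supset\Delta$ for the roots, the positive roots and the simple roots, $\Phi_L$ for the roots of $L$, $\Phi_L^+=\Phi_L\cap\Phi^+$, $I=\Phi_L\cap\Delta$ and $B_L=B\cap L$. Let $W$ be the Weyl group, with length $\ell$, Bruhat order $\le$ and longest element $w_0$, let $w_{0,I}$ be the longest element of $W_I$, and put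
\[
z=w_{0,I}w_0 .
\]
We fix a representative $\dot w\in N_G(T)(k)$ for each $w\in W$.

Write $x\mapsto\bar x$ for the projections $P\to L$ and $Q\to L$. The group
\[
E=\{(x,y)\in P\times Q:\ \varphi(\bar x)=\bar y\}
\]
acts on $G_k$ by $(x,y)\cdot g=xgy^{-1}$. The quotient stack $G\text{-}\mathrm{Zip}^\mu=[E\backslash G_k]$ receives a smooth morphism $\zeta\colon S_K\to G\text{-}\mathrm{Zip}^\mu$; for Siegel varieties $\zeta$ records the first de Rham cohomology of an abelian variety with its Hodge and conjugate filtrations (Section~\ref{sec:siegel}). Let $E'=E\cap(B\times G)$ and $G\text{-}\mathrm{ZipFlag}^\mu=[E'\backslash G_k]$. For a $k$-scheme $X$ over $G\text{-}\mathrm{Zip}^\mu$, the \emph{flag space}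
\[
\pi\colon\mathrm{Flag}(X)=X\times_{G\text{-}\mathrm{Zip}^\mu}G\text{-}\mathrm{ZipFlag}^\mu\longrightarrow X
\]
is a $P/B$-bundle.

The roots of ${}^zB=\dot zB\dot z^{-1}$ are those of $w_{0,I}\Phi^+=(-\Phi_L^+)\cup(\Phi^+\setminus\Phi_L)$, so ${}^zB=B_LR_uQ$ and $E'\subset B\times{}^zB$. For $(x,y)\in E'$ we have $xgy^{-1}\dot z=x\,(g\dot z)\,(\dot z^{-1}y\dot z)^{-1}$ with $\dot z^{-1}y\dot z\in B$. Hence the sets $BwB\dot z^{-1}$ are $E'$-stable, and we put
\[
\mathcal F_w=[E'\backslash BwB\dot z^{-1}],\qquad \overline{\mathcal F}_w=[E'\backslash\overline{BwB}\dot z^{-1}]\qquad(w\in W),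
\]
with reduced structures. The \emph{flag stratum} $Y_w\subset\mathrm{Flag}(S_K)$ is the preimage of $\mathcal F_w$. Fix a smooth projective toroidal compactification $S_K^\Sigma$ of $S_K$ to which $\zeta$ extends, and let $\overline Y_w$ be the reduced Zariski closure of $Y_w$ in $\mathrm{Flag}(S_K^\Sigma)$.

\subsection{Two cones of weights}

A character $\lambda\in X^*(T)$ defines a character of $E'$ through $E'\to B\to T$, and hence a line bundle $\mathcal L(\lambda)$ on $G\text{-}\mathrm{ZipFlag}^\mu$; we use the same notation for its pullbacks. Its sections over $[E'\backslash V]$, for $V\subset G_k$ locally closed and $E'$-stable, are the functions $f$ on $V$ with $f(\varepsilon\cdot g)=\lambda(\varepsilon)f(g)$ for $\varepsilon\in E'$. With this normalization the pushforward of $\mathcal L(\lambda)$ to $G\text{-}\mathrm{Zip}^\mu$ is the vector bundle attached to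
\[
\mathrm{Ind}_B^P\lambda=\{f\colon P\to\mathbb A^1:\ f(xb)=\lambda(b)^{-1}f(x)\ \text{for } b\in B\}:
\]
if $F$ is an $E$-equivariant map to $\mathrm{Ind}_B^P\lambda$ and $\varepsilon=(x,y)\in E'$, then $F(\varepsilon\cdot g)(1)=F(g)(x^{-1})=\lambda(x)F(g)(1)$. The opposite sign convention replaces $\lambda$ by $-\lambda$ in all the cones below at once and changes no statement about their equality.

For $C\subset X^*(T)$ let $\langle C\rangle$ be the set of $\lambda\in X^*(T)$ with $r\lambda\in C$ for some integer $r\ge1$.

\begin{definition}\label{def:cones}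
Let $w\in W$. A \emph{partial Hasse invariant} of weight $\lambda$ on $\overline{\mathcal F}_w$ is a section of $\mathcal L(\lambda)$ over $\overline{\mathcal F}_w$ that vanishes nowhere on $\mathcal F_w$. Let $C_{\mathrm{Hasse},w}$ be the set of weights of partial Hasse invariants on $\overline{\mathcal F}_w$, and let
\[
C_{Y_w}=\{\lambda\in X^*(T):\ H^0(\overline Y_w,\mathcal L(\lambda))\ne0\}.
\]
The stratum $Y_w$ is \emph{Hasse-regular} if $\langle C_{Y_w}\rangle=\langle C_{\mathrm{Hasse},w}\rangle$.
\end{definition}

It is noted in \cite{Kos} that these cones do not depend on the level. The following conjecture is stated in \cite{Kos}; it is meant for every sufficiently small $K^p$ and every $S_K^\Sigma$.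

\begin{quote}
\textbf{Conjecture.} \emph{Assume that $G$ is $\mathbb F_p$-split. Then $Y_w$ is Hasse-regular for every $w\in W$ with $w\le z$.}
\end{quote}

\noindent According to \cite{Kos}, it holds for Hilbert--Blumenthal varieties at a split prime, for $G=\mathrm{Sp}_4$, for $G=\mathrm{GL}_3$ in signature $(2,1)$, and for $G=\mathrm{GL}_4$ with a parabolic of type $(3,1)$.

Here is what the definitions measure. For $w=w_0$ the closed stratum is the whole flag space, and $C_{Y_{w_0}}$ is the set of weights $\lambda$ for which the automorphic vector bundle attached to $\mathrm{Ind}_B^P\lambda$ has a nonzero section on $S_K^\Sigma$. The cones $C_{Y_w}$ are the same invariant for the smaller strata. If $Y_w\neq\emptyset$, a partial Hasse invariant pulls back to a nonzero section on $\overline Y_w$, so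
\begin{equation}\label{eq:trivial}
C_{\mathrm{Hasse},w}\subset C_{Y_w}\qquad\text{if }Y_w\ne\emptyset .
\end{equation}
The left side depends only on $(G,\mu)$ and is cut out by explicit linear inequalities (Proposition~\ref{prop:hasse}). Hasse-regularity says that the geometric cone is as small as \eqref{eq:trivial} allows.

One would guess that this happens for the following reason. The stratum $Y_w$ has dimension $\ell(w)$. On a complete one-dimensional stratum both cones are the half-space of weights of non-negative degree. In higher dimension one divides a nonzero section by partial Hasse invariants until it no longer vanishes on the boundary divisors, restricts it to them, and argues by induction; Proposition~\ref{prop:descent} makes this precise. The induction needs a family of strata that is closed under passing to the boundary, and the boundary of $\overline Y_z$ is a natural one. Indeed, by Lang's theorem for $L$ the orbit $E\cdot1$ is the open set $R_uP\,L\,R_uQ$, and it contains $BzB\dot z^{-1}=R_uP\,B_L\,R_uQ$. For $(x,y)\in E$, the element $x^{-1}y$ lies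 in this subset if and only if $\bar x^{-1}\varphi(\bar x)\in B_L$. So $Y_z$ maps onto the dense open set $\zeta^{-1}([E\backslash E\cdot1])$ with finite fibers $(L/B_L)(\mathbb F_p)$: the closed stratum $\overline Y_z$ is a generically finite cover of $S_K^\Sigma$. Moreover, its Hasse cone does not depend on $p$, because the map $h_z$ of Proposition~\ref{prop:hasse} equals $(p-1)z$.

\subsection{Results}

\begin{theorem}\label{thm:gsp6}
For the Siegel datum $(\mathrm{GSp}_6,\mathfrak H_3^\pm)$, any prime $p$, any neat $K^p$ and any $S_K^\Sigma$, the element $w=s_1s_2$ satisfies $w\le z$, and $Y_w$ is not Hasse-regular. In particular, the Conjecture is false.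
\end{theorem}

Here $s_1,s_2$ are the reflections in the short simple roots $e_1-e_2$ and $e_2-e_3$. In general, write $\Delta=\bigsqcup_j\Delta_j$ for the decomposition into connected components and $I_j=I\cap\Delta_j$. Since $\mu$ is minuscule, $I_j$ is either $\Delta_j$ or $\Delta_j$ with one root removed. Simple roots are numbered as in Section~\ref{sub:roots}.

\begin{theorem}\label{thm:failure}
Let $G$ be split and assume $Y_1\ne\emptyset$. Suppose that some pair $(\Delta_j,I_j)$ is one of the following:
\begin{enumerate}
\item[(i)] $A_{n-1}$, $I_j=\Delta_j\setminus\{\alpha_r\}$, with $\gcd(r,n)\ge2$;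
\item[(ii)] $B_n$, $n\ge3$, $I_j=\Delta_j\setminus\{\alpha_1\}$;
\item[(iii)] $C_n$, $n\ge3$, $I_j=\Delta_j\setminus\{\alpha_n\}$;
\item[(iv)] $D_n$, $n\ge4$, $I_j=\Delta_j\setminus\{\alpha_1\}$;
\item[(v)] $D_n$, $n\ge4$, $I_j=\Delta_j\setminus\{\alpha_{n-1}\}$ or $\Delta_j\setminus\{\alpha_n\}$.
\end{enumerate}
Then there is an explicit $w\le z$ such that $Y_w$ is not Hasse-regular, for every $p$, $K^p$ and $S_K^\Sigma$.
\end{theorem}

Case (i) covers unitary groups $U(r,s)$ at a split prime with $\gcd(r,s)\ge2$, such as $U(2,2)$, whenever $Y_1\neq\emptyset$. For Siegel varieties $Y_1$ is non-empty (Lemma~\ref{lem:ss}), so by case (iii) the Conjecture fails for all Siegel varieties of genus $g\ge3$ and every $p$.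

\begin{theorem}\label{thm:class}
Let $G$ be split and $S_K$ proper. Then $Y_w$ is Hasse-regular for all $w\le z$ if and only if every pair $(\Delta_j,I_j)$ with $I_j\ne\Delta_j$ is either of type $A_{n-1}$, $n\ge2$, with $I_j=\Delta_j\setminus\{\alpha_1\}$ or $\Delta_j\setminus\{\alpha_{n-1}\}$, or of type $C_2$ with $I_j$ the short simple root (equivalently, $B_2$ with $\alpha_1$ removed).
\end{theorem}

Theorems~\ref{thm:gsp6} and~\ref{thm:failure} do not require properness. For non-proper $S_K$ we claim neither the ``if'' direction of Theorem~\ref{thm:class} nor the failure of the Conjecture in type $A_{n-1}$ with $\alpha_r$ removed when $r$ and $n-r$ are coprime and at least $2$.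

Two mechanisms produce counterexamples. Some closed strata lie inside fibers of $\pi$; there every $I$-dominant weight has a nonzero section by the representation theory of $L$, while the Hasse cone can be too thin to contain these weights (Sections~\ref{sec:fibers}--\ref{sec:failure}). In type $A$ there may be no such stratum of positive dimension; we then find a two-dimensional stratum with a boundary curve of positive self-intersection and apply Riemann--Roch (Section~\ref{sec:onlyif}). The positive results follow from the induction sketched above (Sections~\ref{sec:descent} and~\ref{sec:comb}).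

\section{Preliminaries}\label{sec:prelim}

\subsection{Roots and weights}\label{sub:roots}

We have $W=\prod_jW_j$ and $z=\prod_jz_j$, where $W_j$ is generated by the reflections in $\Delta_j$ and $z_j$ is the product of the longest elements of $W_{I_j}$ and of $W_j$. An element $w=\prod w_j$ satisfies $w\le z$ if and only if $w_j\le z_j$ for all $j$. There is a $W$-stable decomposition
\begin{equation}\label{eq:decomp}
X^*(T)_{\mathbb Q}=X_0\oplus\bigoplus_j\mathbb Q\Delta_j ,
\end{equation}
where $X_0$ is the annihilator of all coroots; $W$ acts on $\mathbb Q\Delta_j$ through $W_j$, and a coroot of the $j$-th component sees only the $j$-th summand. For $\gamma\in\Delta_j$ the fundamental weight $\omega_\gamma\in\mathbb Q\Delta_j$ is dual to $\gamma^\vee$ with respect to the simple coroots. It is a combination of all roots of $\Delta_j$ with strictly positive coefficients, and a positive multiple of it lies in $\mathbb Z\Delta\subset X^*(T)$. Put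
\[
X^*_{+,I}=\{\lambda\in X^*(T):\ \langle\lambda,\alpha^\vee\rangle\ge0\ \text{for all }\alpha\in I\}.
\]

In the classical types we use the coordinates $\alpha_i=e_i-e_{i+1}$ for $1\le i\le n-1$, with $\mathbb Q\Delta_j=\mathbb Q^n/\mathbb Q(1,\dots,1)$ in type $A_{n-1}$, and $\mathbb Q\Delta_j=\mathbb Q^n$ with $\alpha_n=e_n$, $2e_n$, $e_{n-1}+e_n$ in types $B_n$, $C_n$, $D_n$. We write $s_i=s_{\alpha_i}$ and $\chi=(x_1,\dots,x_n)$. If $u$ is an automorphism of finite order of a real vector space of finite dimension, then $p-u$ is invertible and $(p-u)^{-1}=\sum_{k\ge0}p^{-k-1}u^k$; we use this series several times.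

\subsection{Bruhat cells}

Let $U=R_uB$, and for $w\in W$ let $U_w$ be the product of the root groups $U_{-\alpha}$ with $\alpha>0$ and $w^{-1}\alpha<0$. Put
\[
R_w=\{\alpha\in\Phi^+:\ ws_\alpha<w,\ \ell(ws_\alpha)=\ell(w)-1\}.
\]
We use the following standard facts.
\begin{enumerate}
\item[(B1)] The map $U_w\times T\times U\to BwB$, $(u,t,u')\mapsto u\dot wtu'$, is an isomorphism, $U_w\cong\mathbb A^{\ell(w)}$, and $U=U_w\cdot(U\cap\dot wU\dot w^{-1})$. Moreover $\overline{BwB}=\bigsqcup_{v\le w}BvB$.
\item[(B2)] (Subword property.) Fix a reduced word for $w$. Then $v\le w$ if and only if $v$ is the product of a subword.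
\item[(B3)] For $\alpha\in\Phi^+$ we have $ws_\alpha<w$ if and only if $w\alpha<0$. The maximal elements of $\{v:v<w\}$ are the \emph{lower neighbors} $ws_\alpha$, $\alpha\in R_w$. Hence the irreducible components of $\overline{BwB}\setminus BwB$ are the divisors $\overline{Bws_\alpha B}$, $\alpha\in R_w$.
\item[(B4)] $\overline{BwB}$ is normal (normality of Schubert varieties: Andersen, Ramanan--Ramanathan, Seshadri).
\end{enumerate}
Finally, $\ell(z)=\ell(w_0)-\ell(w_{0,I})=\dim G/P$.

\subsection{Inputs on the Shimura variety}

\begin{enumerate}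
\item[(S1)] $S_K$ is smooth of pure dimension $\dim G/P$, and $\zeta$ is smooth. By Kisin's construction the model is finite over a Siegel moduli space. In particular $S_K\neq\emptyset$, since CM abelian varieties have potentially good reduction.
\item[(S2)] $\mu$ is minuscule, that is, $\langle\alpha,\mu\rangle\in\{0,\pm1\}$ for all roots $\alpha$, and the components with $I_j\ne\Delta_j$ are of type $A$, $B$, $C$ or $D$ \cite{Del}.
\item[(S3)] The Hodge line bundle on $S_K$ is attached by $\zeta$ to a character $\eta$ of $L$. It is ample on $S_K$, because it is ample on the Siegel moduli space (Moret-Bailly, Faltings--Chai) and ampleness is preserved by finite pullback.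
\end{enumerate}

\subsection{Strata and fibers}

A morphism from a scheme $X$ to $[E\backslash G_k]$ is an $E$-torsor $\widetilde X\to X$ with an $E$-equivariant morphism $\widetilde X\to G_k$. For $\zeta$ this gives a torsor $\widetilde S\to S_K$ and a morphism $\widetilde\zeta\colon\widetilde S\to G_k$, which is smooth as a base change of $\zeta$. Then $\mathrm{Flag}(S_K)=E'\backslash\widetilde S$ and $Y_w=E'\backslash\widetilde\zeta^{-1}(BwB\dot z^{-1})$, and sections of $\mathcal L(\lambda)$ are functions on $\widetilde S$ that transform under $E'$ by $\lambda$. For $s\in S_K(k)$ the image under $\widetilde\zeta$ of the fiber $\widetilde S_s$ is an $E$-orbit, which we call the \emph{zip class} of $s$. All local properties of the strata are read off from the Bruhat cells through the two smooth maps $\mathrm{Flag}(S_K)\leftarrow\widetilde S\to G_k$, the first of which is surjective.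

\begin{lemma}\label{lem:strata}
Let $w\in W$, and let $Y_{\le w}$ be the reduced closure of $Y_w$ in $\mathrm{Flag}(S_K)$.
\begin{enumerate}
\item[(a)] $Y_w$ is empty or smooth of pure dimension $\ell(w)$. In particular, $Y_1$ is finite.
\item[(b)] $Y_{\le w}=\bigsqcup_{v\le w}Y_v$. It is normal, and it is smooth if $\overline{BwB}$ is smooth.
\item[(c)] If a rational section of $\mathcal L(\lambda)$ on $\overline{\mathcal F}_w$ has divisor $\sum_{\alpha\in R_w}m_\alpha[\overline{\mathcal F}_{ws_\alpha}]$, its pullback to $Y_{\le w}$ has divisor $\sum_{\alpha\in R_w}m_\alpha[Y_{\le ws_\alpha}]$.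
\end{enumerate}
\end{lemma}

\begin{proof}
Smoothness, normality, reducedness, codimension and orders of vanishing along prime divisors are preserved by smooth pullback and descend along smooth surjections. The cell $BwB$ is smooth of codimension $\ell(w_0)-\ell(w)$ in $G$, and $\mathrm{Flag}(S_K)$ has pure dimension $\dim G/P+\dim P/B=\ell(w_0)$; this gives (a). A smooth map is open, so the preimage under $\widetilde\zeta$ of the closure of $BwB\dot z^{-1}$ is the closure of the preimage. With (B1) and (B4) this gives (b), and then (c).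
\end{proof}

\begin{lemma}\label{lem:fiber}
Let $s\in S_K(k)$ have zip class $E\cdot g$. There is an isomorphism $\pi^{-1}(s)\cong E/E'=P/B$ under which $\varepsilon E'$ lies in $Y_w$ if and only if $\varepsilon^{-1}\cdot g\in BwB\dot z^{-1}$, and $H^0(\pi^{-1}(s),\mathcal L(\lambda))=\mathrm{Ind}_B^P\lambda$. This space is nonzero if and only if $\lambda\in X^*_{+,I}$, and then $\mathcal L(\lambda)|_{\pi^{-1}(s)}$ has no base points.
\end{lemma}

\begin{proof}
Choose $\tilde s\in\widetilde S_s$ with $\widetilde\zeta(\tilde s)=g$. The map $\varepsilon\mapsto\varepsilon^{-1}\tilde s$ identifies $E$ with $\widetilde S_s$ and $E/E'$ with $\pi^{-1}(s)$, and sections of $\mathcal L(\lambda)$ become functions on $E$ with $f(\varepsilon\delta)=\lambda(\delta)^{-1}f(\varepsilon)$ for $\delta\in E'$. The projection $E\to P$ is surjective, its kernel $\{1\}\times R_uQ$ lies in $E'$ and is killed by $\lambda$, and $E'$ is the preimage of $B$. So $E/E'=P/B=L/B_L$, and the sections form $\mathrm{Ind}_B^P\lambda$. As $B_L$ is the negative Borel subgroup of $L$, this is nonzero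 exactly for $I$-dominant $\lambda$ \cite[II.2.6]{Jan}. The base locus is then a proper $P$-stable subset of $P/B$, hence empty.
\end{proof}

\section{The Hasse cone}\label{sec:hasse}

A partial Hasse invariant is a unit on a Bruhat cell, and such units are characters. The only subtlety is that the group $E'$ acts on the left through $B$ and on the right through the Frobenius and $z$, so the weight of the unit attached to $\chi$ is not $\chi$ but
\[
h_w(\chi)=p\,z\chi-w\chi,\qquad\chi\in X^*(T)_{\mathbb Q}.
\]
Since $h_w=z(p-z^{-1}w)$ and $z^{-1}w$ has finite order, $h_w$ is bijective on $X^*(T)_{\mathbb Q}$, and $h_w(X^*(T))$ has finite index in $X^*(T)$. The map $h_w$ respects \eqref{eq:decomp} and acts on $\mathbb Q\Delta_j$ as $pz_j-w_j$. Put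
\[
\mathcal H_w=\{\lambda\in X^*(T)_{\mathbb Q}:\ \langle h_w^{-1}(\lambda),\alpha^\vee\rangle\ge0\ \text{for all }\alpha\in R_w\}.
\]

\begin{proposition}\label{prop:hasse}
Let $w\in W$.
\begin{enumerate}
\item[(a)] For each $\chi\in X^*(T)$ there is a nowhere vanishing section $f_{w,\chi}$ of $\mathcal L(h_w(\chi))$ on $\mathcal F_w$, and every nowhere vanishing section of a bundle $\mathcal L(\lambda)$ on $\mathcal F_w$ is a scalar multiple of some $f_{w,\chi}$ with $h_w(\chi)=\lambda$.
\item[(b)] If $\lambda\in\langle C_{\mathrm{Hasse},w}\rangle$, then $\langle h_w^{-1}(\lambda),\alpha^\vee\rangle\ge0$ for all $\alpha\in\Phi^+$ with $w\alpha<0$.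
\item[(c)] There are integers $e_{w,\alpha}\ge1$, $\alpha\in R_w$, independent of $\chi$, such that $f_{w,\chi}$, as a rational section on $\overline{\mathcal F}_w$, has divisor $\sum_{\alpha\in R_w}e_{w,\alpha}^{-1}\langle\chi,\alpha^\vee\rangle[\overline{\mathcal F}_{ws_\alpha}]$. Consequently $\langle C_{\mathrm{Hasse},w}\rangle=\mathcal H_w\cap X^*(T)$.
\end{enumerate}
\end{proposition}

\begin{proof}
For a function $f$ on a subset of $\overline{BwB}\dot z^{-1}$ put $f'(g)=f(g\dot z^{-1})$.

(a) Define $f'_\chi$ on $BwB$ by $f'_\chi(u\dot wtu')=\chi(t)^{-1}$, using (B1). The units on $BwB\cong T\times\mathbb A^N$ are the scalar multiples of characters of $T$, that is, of the $f'_\chi$. Let $b_1,b_2\in B$ and write $b_1=u_1u_2t_1$ with $u_1\in U_w$, $u_2\in U\cap\dot wU\dot w^{-1}$, $t_1\in T$. Then $b_1\dot wb_2=u_1\dot w\cdot(\dot w^{-1}u_2\dot w)(\dot w^{-1}t_1\dot w)b_2$, with the last three factors in $B$, so $f'_\chi(b_1\dot wb_2)=(w\chi)(b_1)^{-1}\chi(b_2)^{-1}$. It follows that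
\begin{equation}\label{eq:BB}
f'_\chi(b_1gb_2)=(w\chi)(b_1)^{-1}\chi(b_2)^{-1}f'_\chi(g)\qquad(g\in BwB).
\end{equation}
Let $f_{w,\chi}(g)=f'_\chi(g\dot z)$ and $(x,y)\in E'$, and let $t$ be the torus component of $x\in B$. The torus component of $y\in{}^zB$ is $\varphi(t)=t^p$. By \eqref{eq:BB},
\[
f_{w,\chi}(xgy^{-1})=f'_\chi\bigl(x\,g\dot z\,(\dot z^{-1}y\dot z)^{-1}\bigr)=(w\chi)(t)^{-1}\chi(\dot z^{-1}t^p\dot z)\,f_{w,\chi}(g),
\]
and the factor is $h_w(\chi)(t)$.

(b) To see whether $f'_\chi$ has a pole on the boundary, we restrict it to a copy of $\mathrm{SL}_2$. Let $\alpha\in\Phi^+$ with $w\alpha<0$ and $v=ws_\alpha$, so that $v\alpha=-w\alpha>0$. Let $\phi_\alpha\colon\mathrm{SL}_2\to G$ be the root homomorphism, which sends lower triangular unipotent matrices to $U_{-\alpha}\subset B$ and $\mathrm{diag}(t,t^{-1})$ to $\alpha^\vee(t)$. For $b\ne0$,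
\[
g=\begin{pmatrix}a&b\\c&d\end{pmatrix}=\begin{pmatrix}1&0\\d/b&1\end{pmatrix}\begin{pmatrix}0&1\\-1&0\end{pmatrix}\begin{pmatrix}b^{-1}&0\\0&b\end{pmatrix}\begin{pmatrix}1&0\\a/b&1\end{pmatrix}.
\]
Since $\dot vU_{-\alpha}\dot v^{-1}=U_{-v\alpha}\subset B$, we get $\dot v\phi_\alpha(g)\in BwB$ for $b\ne0$, and \eqref{eq:BB} gives
\begin{equation}\label{eq:SL2}
f'_\chi(\dot v\phi_\alpha(g))=\kappa\,\chi(\alpha^\vee(b^{-1}))^{-1}=\kappa\,b^{\langle\chi,\alpha^\vee\rangle}
\end{equation}
with a constant $\kappa\neq0$. By density $\dot v\phi_\alpha(\mathrm{SL}_2)\subset\overline{BwB}$. If $f'_\chi$ extends to $\overline{BwB}$, then $b^{\langle\chi,\alpha^\vee\rangle}$ is regular on $\mathrm{SL}_2$, so $\langle\chi,\alpha^\vee\rangle\ge0$. If $r\lambda\in C_{\mathrm{Hasse},w}$, apply this to $\chi=h_w^{-1}(r\lambda)$, which lies in $X^*(T)$ by (a).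

(c) Let $\alpha\in R_w$ and $v=ws_\alpha$. The singular locus of $\overline{BwB}$ is $B\times B$-stable and has codimension at least $2$ by (B4), so it does not meet the orbit $BvB$, which has codimension $1$. The other boundary divisors do not meet $BvB$ either. Let $\tau$ be a local equation of $BvB$ in $\overline{BwB}$ at $\dot v$. Near $\dot v$ we have $f'_\chi=(\text{unit})\cdot\tau^m$, where $m$ is the order of $f'_\chi$ along $\overline{BvB}$. The map $g\mapsto\dot v\phi_\alpha(g)$ sends $\{b=0\}$ into $BvB$ and $\{b\ne0\}$ into $BwB$, so near $g=1$ the pullback of $\tau$ is $(\text{unit})\cdot b^e$ with an integer $e=e_{w,\alpha}\ge1$ that does not involve $\chi$. Comparing with \eqref{eq:SL2} gives $em=\langle\chi,\alpha^\vee\rangle$. By (B3) this determines the divisor. On a normal variety a rational function without poles in codimension one is regular, so $f_{w,\chi}$ extends to $\overline{\mathcal F}_w$ if and only if $\langle\chi,\alpha^\vee\rangle\ge0$ for all $\alpha\in R_w$. The description of the cone follows by clearing denominators.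
\end{proof}

Part (b) does not use normality, and it is the only upper bound for the Hasse cone needed in the proofs of Theorems~\ref{thm:gsp6} and~\ref{thm:failure}.

\begin{example}
For $G=\mathrm{GL}_2$ and $I=\emptyset$ we have $z=w_0=s$ and $h_s(x_1,x_2)=(p-1)(x_2,x_1)$. The section $f_{s,(1,0)}$ has weight $(0,p-1)$ and vanishes exactly on $\mathcal F_1$, and $\mathcal H_s=\{\lambda_1\le\lambda_2\}$. This is the situation of the classical Hasse invariant.
\end{example}

\section{Strata inside the fibers of $\pi$}\label{sec:fibers}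

To disprove Hasse-regularity we need sections on $\overline Y_w$ that do not come from the stack. The cheapest source is Lemma~\ref{lem:fiber}, which applies if $\overline Y_w$ lies in finitely many fibers of $\pi$. The set $\pi(Y_1)$ is finite, so we ask which cells $BwB\dot z^{-1}$ lie in the $E$-orbit of $\dot z^{-1}$. Define the homomorphism
\[
\theta\colon P\to G,\qquad\theta(x)=\dot z^{-1}\varphi(\bar x)\dot z .
\]
Its differential is zero, and it maps $U_\alpha$ bijectively onto $U_{z^{-1}\alpha}$ for $\alpha\in\Phi_L$. For $x\in P$ the pair $(x,\varphi(\bar x))$ lies in $E$, and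
\begin{equation}\label{eq:theta}
x\,(g\dot z^{-1})\,\varphi(\bar x)^{-1}=xg\theta(x)^{-1}\,\dot z^{-1}\qquad(g\in G).
\end{equation}

\begin{lemma}\label{lem:lang}
Let $I_0\subset I$ satisfy $zI_0=I_0$, and let $P_0\supset B$ be the parabolic subgroup of type $I_0$. Then $P_0\dot z^{-1}\subset E\cdot\dot z^{-1}$.
\end{lemma}

\begin{proof}
This is the argument of Lang's theorem, applied to $\theta$; we first need $\theta(P_0)\subset P_0$. We have $P_0=(P_0\cap L)R_uP$, and $P_0\cap L$ is generated by $T$, the $U_{-\alpha}$ with $\alpha\in\Phi_L^+$, and the $U_\alpha$ with $\alpha\in I_0$. The element $z^{-1}=w_0w_{0,I}$ maps $\Phi_L^+$ into $\Phi^+$, because each factor changes the sign, and it preserves $I_0$ by hypothesis. So $\theta$ maps all these generators into $P_0$.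

Let $P_0$ act on itself by $x*g=xg\theta(x)^{-1}$. As $d\theta=0$, the differential at $1$ of the orbit map $x\mapsto x*g$ is that of the translation $x\mapsto xg$, which is bijective. So every orbit has full dimension and, being locally closed in the irreducible variety $P_0$, is open. Two non-empty open subsets of $P_0$ meet, so $P_0$ is the orbit of $1$. Now use \eqref{eq:theta} with $g=1$.
\end{proof}

\begin{proposition}\label{prop:test}
Assume $Y_1\ne\emptyset$. Let $S_1=\pi(Y_1)$, a finite set, let $I_0\subset I$ satisfy $zI_0=I_0$, and let $w\in W_{I_0}$. Then $\overline Y_w\subset\pi^{-1}(S_1)$, every fiber of $\pi$ over $S_1$ meets $Y_w$, and $X^*_{+,I}\subset C_{Y_w}$. Consequently, if $Y_w$ is Hasse-regular, then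
\begin{equation}\label{eq:test}
\langle h_w^{-1}(\lambda),\alpha^\vee\rangle\ge0\quad\text{for all }\lambda\in X^*_{+,I}\text{ and all }\alpha\in\Phi^+\text{ with }w\alpha<0 .
\end{equation}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:fiber}, a point $s$ lies in $\pi(Y_v)$ if and only if its zip class meets $BvB\dot z^{-1}$. For $v\in W_{I_0}$ we have $BvB\dot z^{-1}\subset P_0\dot z^{-1}\subset E\cdot\dot z^{-1}$, so $\pi(Y_v)$ is the set of points with zip class $E\cdot\dot z^{-1}$. Taking $v=1$ and $v=w$ gives $\pi(Y_w)=S_1$. The set $\pi^{-1}(S_1)$ is a finite disjoint union of copies of $P/B$; it is projective, hence closed in $\mathrm{Flag}(S_K^\Sigma)$, and so contains $\overline Y_w$. Let $\lambda\in X^*_{+,I}$ and $y\in Y_w$. By Lemma~\ref{lem:fiber} some section of $\mathcal L(\lambda)$ on the fiber through $y$ is nonzero at $y$. Extend it by zero to the other fibers and restrict it to $\overline Y_w$. The last claim follows from Proposition~\ref{prop:hasse}(b).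
\end{proof}

The compactification plays no role here, because $\overline Y_w$ does not reach the boundary. For $s\in S_1$, Lemma~\ref{lem:fiber} with $g=\dot z^{-1}$ and $\varepsilon=(x,\varphi(\bar x))$ describes the strata in the fiber $\pi^{-1}(s)=P/B$:
\begin{equation}\label{eq:DL}
xB\in Y_v\iff x^{-1}\theta(x)\in BvB .
\end{equation}
When $zI=I$, these are the Deligne--Lusztig varieties of $L$ for the twisted Frobenius $\theta$.

\section{Siegel varieties}\label{sec:siegel}

Let $G=\mathrm{GSp}_{2g}$. The root system is of type $C_g$ and $I=\{\alpha_1,\dots,\alpha_{g-1}\}$. Restriction of characters to $T\cap\mathrm{Sp}_{2g}$ is a surjection $X^*(T)\to\mathbb Z^g$ which, after tensoring with $\mathbb Q$, is the projection to $\mathbb Q\Delta=\mathbb Q^g$ in \eqref{eq:decomp}; we denote characters by their restrictions. On $\mathbb Q^g$ we have $w_0=-1$ and $w_{0,I}e_i=e_{g+1-i}$, so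
\[
ze_i=-e_{g+1-i},\qquad z\alpha_i=\alpha_{g-i}\quad(1\le i\le g-1).
\]
Thus $zI=I$, and Proposition~\ref{prop:test} applies with $I_0=I$ once we know the following.

\begin{lemma}\label{lem:ss}
For the Siegel datum of genus $g$, every $p$ and every neat $K^p$, we have $Y_1\ne\emptyset$.
\end{lemma}

\begin{proof}
We must find a point with zip class $E\cdot\dot z^{-1}$. The group $\dot z^{-1}Q\dot z=\dot w_0Q\dot w_0^{-1}$ contains $B$ and has type $-w_0I=I$, so it equals $P$. Hence $x\dot z^{-1}y^{-1}=x(\dot z^{-1}y^{-1}\dot z)\dot z^{-1}\in P\dot z^{-1}$ for $(x,y)\in E$, and with Lemma~\ref{lem:lang},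
\[
E\cdot\dot z^{-1}=P\dot z^{-1}=\dot z^{-1}Q=\{\gamma\in G:\ \gamma Q\gamma^{-1}=P\}.
\]
Recall the standard description of $\zeta$. A point of $S_K$ is an abelian variety $A$ with a polarization of degree prime to $p$ and a $K^p$-level structure. The space $H=H^1_{\mathrm{dR}}(A/k)$ is symplectic, and the Frobenius $F$ on $H$ defines two Lagrangian subspaces, the Hodge filtration $\ker F$ and the conjugate filtration $\operatorname{im}F$. If the zip class of the point is $E\cdot\gamma$, there is a symplectic similitude from $H$ to the standard representation that carries the stabilizers of the two filtrations to $P$ and to $\gamma Q\gamma^{-1}$. A Lagrangian subspace is determined by its stabilizer, so the zip class is $E\cdot\dot z^{-1}$ if and only if $\ker F=\operatorname{im}F$. (On Dieudonn\'e modules this reads $FM=VM$; it is the superspecial locus.) For a supersingular elliptic curve $\mathcal E$, the map $F$ is nilpotent on $H^1_{\mathrm{dR}}(\mathcal E/k)$, so it kills the line $\operatorname{im}F$, and the lines $\operatorname{im}F$ and $\ker F$ coincide.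 The same then holds for $A=\mathcal E^g$, with the product polarization and any level structure.
\end{proof}

Non-emptiness of all Ekedahl--Oort strata of Siegel varieties is due to Oort \cite{Oort}, and to Viehmann--Wedhorn in the PEL case.

\begin{example}\label{ex:fullfiber}
The whole fiber passes the test. Let $w=w_{0,I}$. By Proposition~\ref{prop:test}, $Y_w$ meets every fiber over $S_1$, and it has pure dimension $\ell(w_{0,I})=\dim P/B$; so $\overline Y_w=\pi^{-1}(S_1)$, and $C_{Y_w}=X^*_{+,I}$ by Lemma~\ref{lem:fiber}. On the other hand $z=-w_{0,I}$ on $\mathbb Q^g$, so $h_w=-(p+1)w_{0,I}$; also $R_w=I$, since $\ell(w_{0,I}s_\alpha)=\ell(w_{0,I})-\ell(s_\alpha)$ for $\alpha\in\Phi_L^+$. As $-w_{0,I}$ permutes $I$, we get $\mathcal H_w\cap X^*(T)=X^*_{+,I}$, and $Y_w$ is Hasse-regular. For $g=2$ the only other element of $W_I$ is $1$, so the fibers yield no counterexample. Genus $3$ is the first case with intermediate strata.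
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:gsp6}]
Let $g=3$, so $z\chi=(-x_3,-x_2,-x_1)$. Applying the letters of the word $s_3s_2s_3s_1s_2s_3$ from right to left gives
\begin{align*}
e_1&\mapsto e_1\mapsto e_1\mapsto e_2\mapsto e_2\mapsto e_3\mapsto-e_3,\\
e_2&\mapsto e_2\mapsto e_3\mapsto e_3\mapsto-e_3\mapsto-e_2\mapsto-e_2,\\
e_3&\mapsto-e_3\mapsto-e_2\mapsto-e_1\mapsto-e_1\mapsto-e_1\mapsto-e_1.
\end{align*}
So this word represents $z$, and it is reduced because $\ell(z)=9-3=6$. Its fourth and fifth letters give $w=s_1s_2\le z$ by (B2).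

The element $w$ maps $e_1\mapsto e_2\mapsto e_3\mapsto e_1$, so $w\chi=(x_3,x_1,x_2)$ and
\[
h_w(\chi)=\bigl(-(p+1)x_3,\ -px_2-x_1,\ -px_1-x_2\bigr).
\]
Solving $h_w(\chi)=\lambda$ gives $(p^2-1)\chi=\bigl(\lambda_2-p\lambda_3,\ \lambda_3-p\lambda_2,\ -(p-1)\lambda_1\bigr)$. With $m_i=\langle\lambda,\alpha_i^\vee\rangle=\lambda_i-\lambda_{i+1}$ for $i=1,2$, this yields
\[
\langle h_w^{-1}(\lambda),\alpha_2^\vee\rangle=x_2-x_3=\frac{(p-1)m_1-m_2}{p^2-1}.
\]
Now $w\alpha_2=e_3-e_1<0$, and $\lambda=(0,0,-1)$ is $I$-dominant with $m_1=0$, $m_2=1$, so the pairing equals $-1/(p^2-1)<0$. Thus \eqref{eq:test} fails. Since $w\in W_I$ and $Y_1\neq\emptyset$, Proposition~\ref{prop:test} shows that $Y_w$ is not Hasse-regular: $\lambda\in C_{Y_w}$ but $\lambda\notin\langle C_{\mathrm{Hasse},w}\rangle$. Nothing in the argument depends on $p$, $K^p$ or $\Sigma$.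
\end{proof}

\begin{remark}[The geometry behind the sign]\label{rem:ruled}
The failure can be seen directly on the surface. Let $P_i=B\cup Bs_iB$ for $i=1,2$, so that $\overline{BwB}=P_1P_2$ and $P_1\cap P_2=B$. Since $z^{-1}\alpha_1=\alpha_2$, we have $\theta(P_1)\subset P_2$, and $\theta$ induces a bijection $P_1/B\to P_2/B$. In a fiber over $S_1$ consider $Z=\{xB:\ x^{-1}\theta(x)\in P_1P_2\}$, which by \eqref{eq:DL} is the union of the strata of index at most $w$; it is a complete surface. Let $x^{-1}\theta(x)=g_1g_2$ with $g_i\in P_i$. For $y\in P_1$, the element $(xy)^{-1}\theta(xy)=y^{-1}g_1g_2\theta(y)$ lies again in $P_1P_2$. So $Z$ is a union of lines $xP_1/B$, and it is ruled over a complete curve $\Gamma$ in $P/P_1\cong\mathbb P^2$. The same element lies in $P_2$ if and only if $y\in g_1B$, and in $P_1$ if and only if $\theta(y)\in g_2^{-1}B$; so each line meets $Z\setminus Y_w$ in at most two points. The bundle $\mathcal L(\lambda)$ with $m_1=0$, $m_2=1$ is the pullback of $\mathcal O(1)$ on $\mathbb P^2$. A partial Hasse invariant of weight $r\lambda$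 would restrict to each line as a nonzero section of a trivial bundle, so it would vanish nowhere on $Z$. But $\mathcal L(r\lambda)$ has positive degree on any complete curve in $Z$ that maps onto a component of $\Gamma$, so it is not trivial on $Z$.
\end{remark}

\section{Failure in the other types}\label{sec:failure}

In genus $3$ the element $z$ interchanges two roots of $I$, and $w$ is the product of the two reflections. This pattern settles four of the five cases of Theorem~\ref{thm:failure}. First we need a way to check $w\le z$ without writing a reduced word in each case.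

\begin{lemma}\label{lem:support}
If $I_j\ne\Delta_j$, every $s_\gamma$ with $\gamma\in\Delta_j$ occurs in every reduced word for $z_j$. Hence for distinct $\alpha,\beta\in\Delta_j$ we have $s_\alpha s_\beta\le z$ or $s_\beta s_\alpha\le z$.
\end{lemma}

\begin{proof}
Suppose $s_\gamma$ does not occur. All other simple reflections fix $\omega_\gamma$, so $z\omega_\gamma=\omega_\gamma$, that is, $w_0\omega_\gamma=w_{0,I}\omega_\gamma$. Then $\omega_\gamma-w_0\omega_\gamma=\omega_\gamma-w_{0,I}\omega_\gamma\in\mathbb QI_j$. But $-w_0\omega_\gamma=\omega_{\gamma^*}$ with $\gamma^*=-w_0\gamma\in\Delta_j$, and $\omega_\gamma+\omega_{\gamma^*}$ has a positive coefficient at the root of $\Delta_j\setminus I_j$. This is a contradiction. The second claim follows from (B2).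
\end{proof}

\begin{proposition}\label{prop:swap}
Assume $Y_1\ne\emptyset$ and $I_j\ne\Delta_j$. Let $I_0\subset I$ satisfy $zI_0=I_0$, and let $\alpha\in I_0\cap\Delta_j$ be such that $\beta=z^{-1}\alpha\ne\alpha$. Suppose that the roots in the $z$-orbit of $\alpha$ are pairwise orthogonal, or that $z^2\alpha=\alpha$. Then one of $w=s_\alpha s_\beta$ and $w=s_\beta s_\alpha$ satisfies $w\le z$ and has $Y_w$ not Hasse-regular.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:support} one of the two products is at most $z$. In the orthogonal case they are equal, and if $z^2\alpha=\alpha$ then $z^{-1}\beta=\alpha$, so the roles of $\alpha$ and $\beta$ can be exchanged. We may thus assume $w=s_\alpha s_\beta\le z$. Then $w\in W_{I_0}$ and $w\beta=-s_\alpha\beta<0$, so \eqref{eq:test} must be tested against $\beta^\vee$. It is convenient to move $h_w^{-1}$ to the other side of the pairing. The transpose of $h_w$ is $pz^{-1}-w^{-1}=z^{-1}(p-zw^{-1})$, and $z\beta^\vee=\alpha^\vee$, so $\langle h_w^{-1}(\lambda),\beta^\vee\rangle=\langle\lambda,N\rangle$ with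
\[
N=(p-zw^{-1})^{-1}z\beta^\vee=\sum_{k\ge0}p^{-k-1}(zw^{-1})^k\alpha^\vee .
\]
We show that $N$ is a combination of coroots of $I_0$ in which $\beta^\vee$ has a negative coefficient.

Suppose that the orbit $\alpha,z\alpha,\dots,z^{m-1}\alpha=\beta$ is orthogonal, $m\ge2$. Then $w^{-1}$ negates $\alpha^\vee$ and $\beta^\vee$ and fixes $z^k\alpha^\vee$ for $1\le k\le m-2$. So $zw^{-1}$ maps $\alpha^\vee\mapsto-z\alpha^\vee\mapsto\dots\mapsto-z^{m-1}\alpha^\vee=-\beta^\vee\mapsto z\beta^\vee=\alpha^\vee$, and
\[
N=(1-p^{-m})^{-1}\Bigl(p^{-1}\alpha^\vee-\sum_{k=1}^{m-1}p^{-k-1}z^k\alpha^\vee\Bigr).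
\]
Otherwise $z$ swaps $\alpha$ and $\beta$, which are non-orthogonal simple roots of the same length and so span a system of type $A_2$. Then $w^{-1}\alpha^\vee=-s_\beta\alpha^\vee=-(\alpha^\vee+\beta^\vee)$ and $w^{-1}(\alpha^\vee+\beta^\vee)=s_\beta\beta^\vee=-\beta^\vee$. So $zw^{-1}$ maps $\alpha^\vee\mapsto-(\alpha^\vee+\beta^\vee)\mapsto\alpha^\vee$, and
\[
N=(1-p^{-2})^{-1}\bigl(p^{-1}\alpha^\vee-p^{-2}(\alpha^\vee+\beta^\vee)\bigr).
\]
In both cases let $\lambda\in X^*(T)$ be a positive multiple of $\omega_\beta$. It is $I$-dominant and $\langle\lambda,N\rangle<0$, so \eqref{eq:test} fails.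
\end{proof}

In type $A_{n-1}$ identify $W_j$ with the symmetric group by $we_i=e_{w(i)}$, let $\alpha_r$ be the removed root and $s=n-r$. Then $w_0(i)=n+1-i$, and $w_{0,I}$ reverses each of the intervals $[1,r]$ and $[r+1,n]$. Hence $z(i)=i-s$ for $i>s$ and $z(i)=i+r$ for $i\le s$; that is, $z^{-1}(i)\equiv i+s\pmod n$, and
\begin{equation}\label{eq:zA}
z^{-1}\alpha_a=\alpha_{a+s\bmod n}\qquad(a\ne r).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:failure}]
We work in the component $\Delta_j$ and take $I_0\subset I_j$.

(i) Let $d=\gcd(r,n)=\gcd(s,n)\ge2$ and $I_0=\{\alpha_a:d\nmid a\}$. It does not contain $\alpha_r$, and it is $z$-stable by \eqref{eq:zA}. The orbit of $\alpha_1$ is $\{\alpha_{1+kd}:0\le k<n/d\}$. It has $n/d\ge2$ elements, whose indices differ by at least $2$, so it is orthogonal.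

(iii) As in Section~\ref{sec:siegel}, $z\alpha_i=\alpha_{n-i}$ on $I_0=I_j$, so $z$ swaps $\alpha_1\ne\alpha_{n-1}$.

(iv) The longest element of $D_m$ is $-1$ for $m$ even; for $m$ odd it negates all coordinates but the last. Here $I_j$ is of type $D_{n-1}$ in the coordinates $e_2,\dots,e_n$. Exactly one of $w_0$ and $w_{0,I}$ negates $e_n$, both negate $e_2,\dots,e_{n-1}$, and only $w_0$ negates $e_1$. So $z$ negates $e_1$ and $e_n$ and fixes the other $e_i$. It preserves $I_0=I_j$ and swaps $\alpha_{n-1}$ and $\alpha_n$.

(v) After renumbering by the diagram automorphism, $\alpha_n$ is removed, $I_j$ is of type $A_{n-1}$ and $-w_{0,I}\alpha_i=\alpha_{n-i}$ for $i\le n-1$. If $n=4$, then $w_0=-1$, so $z$ preserves $I_0=I_j$ and swaps $\alpha_1$ and $\alpha_3$. If $n\ge5$, then $-w_0$ fixes $\alpha_2,\dots,\alpha_{n-2}$ in both parities, so $z\alpha_i=\alpha_{n-i}$ on $I_0=\{\alpha_2,\dots,\alpha_{n-2}\}$, and $z$ swaps $\alpha_2\neq\alpha_{n-2}$.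

Proposition~\ref{prop:swap} applies in these four cases.

(ii) Here $w_0=-1$ and $w_{0,I}$ negates $e_2,\dots,e_n$, so $z$ is the reflection $s_{e_1}$. It fixes $I_j$ pointwise, so Proposition~\ref{prop:swap} is not available. Instead we use that $h_w$ multiplies a $z$-fixed coordinate by $p+1$ or $p-1$ according to whether $w$ negates or fixes it. The word $s_1s_2\cdots s_n\cdots s_2s_1$ represents $s_{e_1}$ and is reduced, since $\ell(z_j)=n^2-(n-1)^2=2n-1$. So $w=s_{e_2}=s_2\cdots s_n\cdots s_2\le z$, and $w\in W_{I_0}$ for $I_0=I_j$. The second and third coordinates of $h_w(\chi)$ are $(p+1)x_2$ and $(p-1)x_3$. Let $\lambda=e_2+e_3$. It is a root, hence lies in $X^*(T)$, and it is $I$-dominant: it pairs to $0$ with $\alpha_2^\vee$, positively with $\alpha_3^\vee$, and to $0$ with the other coroots of $I$. For $\alpha=\alpha_2$ we have $w\alpha=-e_2-e_3<0$, but $\langle h_w^{-1}(\lambda),\alpha^\vee\rangle=\frac1{p+1}-\frac1{p-1}<0$. So \eqref{eq:test} fails.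
\end{proof}

If $\gcd(r,n)=1$ in type $A_{n-1}$, then by \eqref{eq:zA} the $z^{-1}$-orbit of every $\alpha_a$ reaches $\alpha_r\notin I$, so no non-empty $I_0\subset I_j$ is $z$-stable and Proposition~\ref{prop:test} gives nothing. This case needs global geometry.

\section{Closed strata when $S_K$ is proper}\label{sec:proper}

From now on $S_K$ is proper, so $S_K^\Sigma=S_K$ and $\overline Y_w=Y_{\le w}$. By Lemma~\ref{lem:strata}, $\overline Y_w=\bigsqcup_{v\le w}Y_v$ is proper and normal, so its irreducible components are its connected components; we call them \emph{components}. If $Z$ is a component of $\overline Y_w$ and $v\le w$, then $Z\cap\overline Y_v$ is open and closed in $\overline Y_v$, hence a union of components of $\overline Y_v$. Since $\overline Y_w$ may be disconnected, we have to know that each component sees the whole boundary. This comes from the tension between an ample bundle and the fact that all $\mathcal L(\lambda)$ are torsion on an open stratum.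

\begin{lemma}\label{lem:ample}
There is $\lambda\in X^*(T)$ such that $\mathcal L(\lambda)$ is ample on $\mathrm{Flag}(S_K)$.
\end{lemma}

\begin{proof}
Choose $\lambda_0$ with $\langle\lambda_0,\alpha^\vee\rangle>0$ for all $\alpha\in I$. On each fiber $L/B_L$ the bundle $\mathcal L(\lambda_0)$ is the line bundle of a regular dominant weight, which is ample; as $\pi$ is proper, $\mathcal L(\lambda_0)$ is $\pi$-ample. By (S3), $\mathcal L(\eta)$ is the pullback of an ample bundle on $S_K$. So $\mathcal L(\lambda_0+N\eta)$ is ample for $N\gg0$.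
\end{proof}

\begin{lemma}\label{lem:meets}
Every component $Z$ of $\overline Y_w$ meets $Y_v$ for every $v\le w$. All strata $Y_w$ are non-empty.
\end{lemma}

\begin{proof}
Let $v\le w$ have minimal length among the elements with $Z\cap Y_v\ne\emptyset$. Then $Z\cap Y_v=Z\cap\overline Y_v$ is proper. By Proposition~\ref{prop:hasse}(a) the bundles $\mathcal L(h_v(\chi))$ are trivial on $Y_v$, and $h_v(X^*(T))$ has finite index, so a power of the ample bundle of Lemma~\ref{lem:ample} is trivial on $Y_v$. A proper scheme whose structure sheaf is ample has dimension $0$. On the other hand $Z\cap Y_v$ is open in $Y_v$, so it has pure dimension $\ell(v)$. Hence $v=1$, and there is a point $y\in Z\cap Y_1$. For any $v\le w$ the point $y$ lies in the closure of $Y_v$, and $Z$ is a neighborhood of $y$ in $\overline Y_w\supset Y_v$, so $Z\cap Y_v\ne\emptyset$. For the last claim take $w=w_0$, where $\overline Y_{w_0}=\mathrm{Flag}(S_K)\ne\emptyset$.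
\end{proof}

\begin{lemma}\label{lem:degree}
Let $\gamma\in\Delta$ and let $C$ be a component of $\overline Y_{s_\gamma}$. Then $C$ is a smooth projective curve, and there is a rational number $\kappa_C>0$ such that $\deg\mathcal L(\lambda)|_C=\kappa_C\,\langle h_{s_\gamma}^{-1}(\lambda),\gamma^\vee\rangle$ for all $\lambda\in X^*(T)$.
\end{lemma}

\begin{proof}
A normal proper curve is smooth and projective. We have $R_{s_\gamma}=\{\gamma\}$. By Proposition~\ref{prop:hasse}(c) and Lemma~\ref{lem:strata}(c), the rational section $f_{s_\gamma,\chi}$ of $\mathcal L(h_{s_\gamma}(\chi))|_C$ has divisor $e_{s_\gamma,\gamma}^{-1}\langle\chi,\gamma^\vee\rangle[C\cap Y_1]$. So the formula holds for $\lambda\in h_{s_\gamma}(X^*(T))$ with $\kappa_C=\#(C\cap Y_1)/e_{s_\gamma,\gamma}$, which is positive by Lemma~\ref{lem:meets}. Both sides are additive in $\lambda$, and the subgroup has finite index.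
\end{proof}

\section{A boundary curve of positive self-intersection}\label{sec:onlyif}

On a two-dimensional stratum with boundary curves $D$ and $D'$, the partial Hasse invariants give the classes $xD+yD'$ with $x,y\ge0$. If $D^2>0$, then multiples of $D$ have so many sections that some of them vanish on $D'$, and this produces an effective class with $y<0$. Lemma~\ref{lem:degree} reduces the sign of $D^2$ to a computation with roots.

\begin{proposition}\label{prop:typeA}
Let $S_K$ be proper, and let $(\Delta_j,I_j)$ be of type $A_{n-1}$ with $I_j=\Delta_j\setminus\{\alpha_r\}$, where $r\ge2$ and $s=n-r\ge2$. Put $a=1$, $b=1+s$. Then $w=s_as_b\le z$, and $Y_w$ is not Hasse-regular.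
\end{proposition}

\begin{proof}
As $r\ge2$, we have $b\le n-1$ and $z^{-1}\alpha_a=\alpha_b$ by \eqref{eq:zA}. As $s\ge2$, the roots $\alpha_a,\alpha_b$ are orthogonal, so $s_as_b=s_bs_a\le z$ by Lemma~\ref{lem:support}. The lower neighbors of $w$ are $ws_a=s_b$ and $ws_b=s_a$, so $R_w=\{\alpha_a,\alpha_b\}$, and $\overline{BwB}$ is the parabolic subgroup of type $\{\alpha_a,\alpha_b\}$, which is smooth. Let $Z$ be a component of $\overline Y_w$, a smooth projective surface, and let $D=Z\cap\overline Y_{s_b}$ and $D'=Z\cap\overline Y_{s_a}$. Both are non-empty by Lemma~\ref{lem:meets}. Let $\chi_a,\chi_b\in X^*(T)$ be positive multiples of the fundamental weights $\omega_a,\omega_b$. By Proposition~\ref{prop:hasse}(c) and Lemma~\ref{lem:strata}(c) there are integers $c,c'>0$ with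
\[
\mathcal L(h_w(\chi_a))|_Z\cong\mathcal O(cD),\qquad\mathcal L(h_w(\chi_b))|_Z\cong\mathcal O(c'D').
\]

\emph{Step 1: $D^2>0$.} Let $C$ be a component of $D$; it is a component of $\overline Y_{s_b}$. By Lemma~\ref{lem:degree}, $cD\cdot C$ is a positive multiple of $\delta=\langle h_{s_b}^{-1}h_w(\omega_a),\alpha_b^\vee\rangle$. Since $w\omega_a=s_b(\omega_a-\alpha_a)=s_b\omega_a-\alpha_a$, we have $h_w(\omega_a)=h_{s_b}(\omega_a)+\alpha_a$, and $\langle\omega_a,\alpha_b^\vee\rangle=0$. With $h_{s_b}^{-1}=(p-z^{-1}s_b)^{-1}z^{-1}$ and $z^{-1}\alpha_a=\alpha_b$ we get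
\[
\delta=\langle h_{s_b}^{-1}(\alpha_a),\alpha_b^\vee\rangle=\sum_{k\ge0}p^{-k-1}\langle(z^{-1}s_b)^k\alpha_b,\alpha_b^\vee\rangle .
\]
In type $A$ a root pairs with $\alpha_b^\vee$ to an integer in $[-2,2]$, and to $2$ only if it equals $\alpha_b$. The term $k=0$ is $2/p$. The term $k=1$ is $-p^{-2}\langle z^{-1}\alpha_b,\alpha_b^\vee\rangle\ge-p^{-2}$, because $z^{-1}\alpha_b\ne z^{-1}\alpha_a=\alpha_b$. The terms $k\ge2$ add up to at least $-2/(p^2(p-1))$. Hence $p^2\delta\ge2p-1-\frac2{p-1}\ge2p-3>0$ for all $p\ge2$. Summing over the components $C$ of $D$ gives $D^2>0$.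

\emph{Step 2: a section outside the Hasse cone.} Let $H$ be an ample divisor on $Z$. Then $D\cdot H>0$, so $(K_Z-mD)\cdot H<0$ and $h^2(Z,mD)=h^0(Z,K_Z-mD)=0$ for $m\gg0$. Riemann--Roch gives $h^0(Z,mD)\ge\frac{m^2}2D^2+O(m)$. On the one-dimensional projective scheme $c'D'$ we have $h^0(c'D',\mathcal O(mD))=O(m)$. The exact sequence
\[
0\to H^0(Z,mD-c'D')\to H^0(Z,mD)\to H^0(c'D',\mathcal O(mD))
\]
with $m=kc$ shows that $H^0(Z,\mathcal L(h_w(k\chi_a-\chi_b)))\ne0$ for $k\gg0$. Extending a nonzero section by zero to the other components gives $h_w(k\chi_a-\chi_b)\in C_{Y_w}$. But $\langle k\chi_a-\chi_b,\alpha_b^\vee\rangle<0$ and $\alpha_b\in R_w$, so this weight is not in $\mathcal H_w$.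
\end{proof}

\begin{proof}[Proof of the ``only if'' part of Theorem~\ref{thm:class}]
Let $I_j\ne\Delta_j$. By (S2), $\Delta_j$ is classical. The cocharacter $\mu$ pairs non-negatively with $\Phi^+$, and it pairs to at most $1$ with the highest root; so the removed root has coefficient $1$ in the highest root. The highest roots are $\alpha_1+\dots+\alpha_{n-1}$ in type $A_{n-1}$, $\alpha_1+2(\alpha_2+\dots+\alpha_n)$ in type $B_n$, $2(\alpha_1+\dots+\alpha_{n-1})+\alpha_n$ in type $C_n$, and $\alpha_1+2(\alpha_2+\dots+\alpha_{n-2})+\alpha_{n-1}+\alpha_n$ in type $D_n$. So a pair that is not on the list of Theorem~\ref{thm:class} is either as in Proposition~\ref{prop:typeA} or as in cases (ii)--(v) of Theorem~\ref{thm:failure}, which applies since $Y_1\ne\emptyset$ by Lemma~\ref{lem:meets}. In each case some $Y_w$ with $w\le z$ is not Hasse-regular.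
\end{proof}

\section{Descent to the boundary}\label{sec:descent}

The induction restricts a section to one component of each boundary divisor, and these components cannot be prescribed. So the inductive hypothesis has to hold on every component.

\begin{definition}
An element $w\in W$ is \emph{strongly regular} if for every component $Z$ of $\overline Y_w$ and every $\lambda\in X^*(T)$, the condition $H^0(Z,\mathcal L(\lambda))\ne0$ implies $\lambda\in\mathcal H_w$.
\end{definition}

If $w$ is strongly regular, then $Y_w$ is Hasse-regular: a nonzero section on $\overline Y_w$ is nonzero on some component, so $C_{Y_w}\subset\mathcal H_w\cap X^*(T)=\langle C_{\mathrm{Hasse},w}\rangle$, and the reverse inclusion is \eqref{eq:trivial}, with $Y_w\neq\emptyset$ by Lemma~\ref{lem:meets}.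

\begin{proposition}\label{prop:descent}
Let $S_K$ be proper.
\begin{enumerate}
\item[(a)] Every $w$ with $\ell(w)\le1$ is strongly regular.
\item[(b)] Let $\ell(w)\ge2$. Assume that the coroots $\alpha^\vee$, $\alpha\in R_w$, are linearly independent, that $ws_\alpha$ is strongly regular for all $\alpha\in R_w$, and that
\begin{equation}\label{eq:cap}
\bigcap_{\alpha\in R_w}\mathcal H_{ws_\alpha}\subset\mathcal H_w .
\end{equation}
Then $w$ is strongly regular.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) For $w=1$ we have $R_1=\emptyset$ and $\mathcal H_1=X^*(T)_{\mathbb Q}$. For $w=s_\gamma$, a line bundle with a nonzero section on a smooth projective curve has non-negative degree, and Lemma~\ref{lem:degree} gives $\lambda\in\mathcal H_{s_\gamma}$.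

(b) Linear independence provides one partial Hasse invariant for each boundary divisor: there are $\chi_\alpha\in X^*(T)$, $\alpha\in R_w$, with $\langle\chi_\alpha,\alpha^\vee\rangle>0$ and $\langle\chi_\alpha,\beta^\vee\rangle=0$ for $\beta\in R_w\setminus\{\alpha\}$. Let $Z$ be a component of $\overline Y_w$ and $D_\alpha=Z\cap\overline Y_{ws_\alpha}$, a reduced divisor that is non-empty by Lemma~\ref{lem:meets}. For $\alpha\ne\beta$ the divisors $D_\alpha$ and $D_\beta$ have no common component, because their generic points lie in different strata. The section $f_\alpha=f_{w,\chi_\alpha}|_Z$ has divisor $n_\alpha D_\alpha$ with an integer $n_\alpha\ge1$.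

Let $\sigma\ne0$ be a section of $\mathcal L(\lambda)$ on $Z$, let $c_\alpha\ge0$ be the minimum of $\operatorname{ord}_C(\sigma)$ over the components $C$ of $D_\alpha$, and let $\nu=\prod_\alpha n_\alpha$. The rational section
\[
\sigma'=\sigma^\nu\prod_{\alpha\in R_w}f_\alpha^{-\nu c_\alpha/n_\alpha}\quad\text{of weight}\quad\lambda'=\nu\lambda-\sum_{\alpha\in R_w}\frac{\nu c_\alpha}{n_\alpha}h_w(\chi_\alpha)
\]
has order $\nu(\operatorname{ord}_C(\sigma)-c_\alpha)\ge0$ along a component $C$ of $D_\alpha$, and order $\nu\operatorname{ord}_C(\sigma)\ge0$ along any other prime divisor $C$. As $Z$ is normal, $\sigma'$ is regular. For each $\alpha$ it has order $0$ along some component $C_\alpha$ of $D_\alpha$, so it restricts to a nonzero section on $C_\alpha$, which is a component of $\overline Y_{ws_\alpha}$. Hence $\lambda'\in\mathcal H_{ws_\alpha}$ for all $\alpha$, and $\lambda'\in\mathcal H_w$ by \eqref{eq:cap}. The $h_w(\chi_\alpha)$ lie in the convex cone $\mathcal H_w$, so $\nu\lambda\in\mathcal H_w$ and $\lambda\in\mathcal H_w$.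
\end{proof}

\section{The cone inclusion in types $A_{n-1}$ and $C_2$}\label{sec:comb}

It remains to verify the two combinatorial hypotheses of Proposition~\ref{prop:descent}(b) for all $w\le z$ in the cases listed in Theorem~\ref{thm:class}.

\subsection{Type $A_{n-1}$ in signature $(n-1,1)$}

\begin{lemma}\label{lem:A}
Let $(\Delta_j,I_j)$ be of type $A_{n-1}$ with $\alpha_{n-1}$ or $\alpha_1$ removed, and let $w\le z_j$. The coroots of $R_w$ are linearly independent, and \eqref{eq:cap} holds if $\ell(w)\ge2$.
\end{lemma}

\begin{proof}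
After renumbering by the diagram automorphism, $\alpha_{n-1}$ is removed. Then $r=n-1$, $s=1$, so $z(1)=n$ and $z(i)=i-1$ for $i>1$; that is, $z_j=s_{n-1}\cdots s_1$. Indices of coordinates are read modulo $n$.

\emph{The interval below $z_j$.} For $J\subset\{1,\dots,n-1\}$ let $w_J$ be the product of the $s_i$, $i\in J$, in decreasing order. A product of distinct simple reflections is reduced, so by (B2) the elements below $z_j$ are the $w_J$, with $\ell(w_J)=|J|$, and the lower neighbors of $w_J$ are the $w_{J\setminus\{i\}}$, $i\in J$. Write $w_J=us_iv$, where $v$ collects the letters smaller than $i$. Then $w_{J\setminus\{i\}}=uv=w_Js_{v^{-1}\alpha_i}$. Let $i'$ be the first element of the maximal run of consecutive integers in $J$ that contains $i$. The letters of $v^{-1}$ act on $\alpha_i=e_i-e_{i+1}$ in the order $s_{i-1},s_{i-2},\dots$, so $v^{-1}\alpha_i=e_{i'}-e_{i+1}=\alpha_{i'}+\dots+\alpha_i$. These roots have distinct last terms $\alpha_i$, so their coroots are linearly independent.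

\emph{The cone $\mathcal H_{w_J}$.} Let $J^c=\{1,\dots,n\}\setminus J$; it contains $n$. Cut $\{1,\dots,n\}$ into intervals, called blocks, whose last elements are the elements of $J^c$. A run $[i',i'']$ of $J$ gives the block $[i',i''+1]$, on which $w_J$ acts as $s_{i''}\cdots s_{i'}$: it sends the first element to the last and $l$ to $l-1$ otherwise. So $w_J^{-1}(l)=l+1$ for $l\in J$, and for $l\in J^c$ it is the first element $\mathrm{first}(l)$ of the block of $l$. Since $(u\chi)_l=x_{u^{-1}(l)}$ for a permutation $u$, the equation $\lambda=h_{w_J}(\chi)$ in $\mathbb Q^n$ reads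
\[
\lambda_l=(p-1)x_{l+1}\quad(l\in J),\qquad\lambda_l=p\,x_{l+1}-x_{\mathrm{first}(l)}\quad(l\in J^c).
\]
Fix $i\in J$, and let $d_1,d_2,\dots$ be the elements of $J^c$ met when going backward from $i$ around the circle $\mathbb Z/n$; this sequence has period $m=|J^c|\ge1$. Then $i'=d_1+1$ and $\mathrm{first}(d_k)=d_{k+1}+1$. So $y_k=x_{d_k+1}$ satisfies $py_k-y_{k+1}=\lambda_{d_k}$, and as $(y_k)$ is periodic, $x_{i'}=y_1=\sum_{k\ge1}p^{-k}\lambda_{d_k}$. The inequality $x_{i'}\ge x_{i+1}$ attached to $e_{i'}-e_{i+1}$ becomes
\begin{equation}\label{eq:avg}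
\lambda_i\le(p-1)\sum_{k\ge1}p^{-k}\lambda_{d_k},
\end{equation}
and $\mathcal H_{w_J}$ is defined by \eqref{eq:avg} for all $i\in J$. The right side is a weighted average of the $\lambda_d$, $d\in J^c$, since $(p-1)\sum_{k\ge1}p^{-k}=1$; so \eqref{eq:avg} is unchanged when a constant is added to all coordinates of $\lambda$.

\emph{The inclusion.} Before the general case, take $n=3$, $J=\{1,2\}$ and normalize $\lambda_3=0$. Condition \eqref{eq:avg} for $\{1\}$ and for $\{2\}$ reads $(p+1)\lambda_1\le\lambda_2$ and $(p+1)\lambda_2\le p\lambda_1$. Hence $(p+1)^2\lambda_1\le p\lambda_1$, so $\lambda_1\le0$ and then $\lambda_2\le0$; these are the conditions for $J$. In general, too, each inequality for $J$ follows from two inequalities for lower neighbors.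

Let $|J|\ge2$, let $\lambda\in\mathcal H_{w_{J\setminus\{i\}}}$ for all $i\in J$, and let $i_0\in J$. Choose $i_1\in J\setminus\{i_0\}$ and normalize $\lambda_{i_0}=0$. Going backward from $i_0$ we meet, among the elements of $J^c\cup\{i_0,i_1\}$,
\[
d_1,\dots,d_q,\ i_1,\ d_{q+1},\dots,d_m,\ i_0
\]
for some $0\le q\le m$. Put $a=(p-1)\sum_{k\le q}p^{-k}\lambda_{d_k}$ and $b=(p-1)\sum_{q<k\le m}p^{-k}\lambda_{d_k}$. The right side of \eqref{eq:avg} at $i_0$ for $J$ is $(a+b)/(1-p^{-m})$, so we must show $a+b\ge0$. For $J\setminus\{i_1\}$ the complement is $J^c\cup\{i_1\}$; seen from $i_0$, the element $i_1$ is in position $q+1$ and the $d_k$ with $k>q$ are in position $k+1$. So \eqref{eq:avg} at $i_0$ reads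
\[
0\le a+(p-1)p^{-q-1}\lambda_{i_1}+p^{-1}b .
\]
For $J\setminus\{i_0\}$ the complement is $J^c\cup\{i_0\}$, with period $m+1$; seen from $i_1$, the $d_k$ with $k>q$ are in position $k-q$, then comes $i_0$, which contributes $0$, and the $d_k$ with $k\le q$ are in position $k+m-q+1$. So \eqref{eq:avg} at $i_1$ reads
\[
(1-p^{-m-1})\lambda_{i_1}\le p^qb+p^{q-m-1}a .
\]
Insert this upper bound for $\lambda_{i_1}$ into the first inequality. The coefficients of $a$ and of $b$ become
\[
1+\frac{(p-1)p^{-m-2}}{1-p^{-m-1}}=\frac{1-p^{-m-2}}{1-p^{-m-1}},\qquad\frac1p+\frac{1-p^{-1}}{1-p^{-m-1}}=\frac{1-p^{-m-2}}{1-p^{-m-1}} .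
\]
They are equal and positive, so $a+b\ge0$. As $i_0\in J$ was arbitrary, $\lambda\in\mathcal H_{w_J}$.
\end{proof}

\subsection{Type $C_2$}

\begin{lemma}\label{lem:C2}
Let $(\Delta_j,I_j)$ be of type $C_2$ with $I_j=\{\alpha_1\}$, and let $w\le z_j$. The coroots of $R_w$ are linearly independent, and \eqref{eq:cap} holds if $\ell(w)\ge2$.
\end{lemma}

\begin{proof}
Here $\alpha_1=e_1-e_2$, $\alpha_2=2e_2$ and $z\chi=(-x_2,-x_1)$, so $z_j=s_2s_1s_2$. The elements below $z_j$ are $1,s_1,s_2,s_1s_2,s_2s_1,z_j$. The sets $R_w$ follow from $s_1s_2\cdot s_2s_1s_2=s_2$ with $s_2s_1s_2=s_{e_1+e_2}$, from $s_2s_1\cdot s_1s_2s_1=s_1$ with $s_1s_2s_1=s_{2e_1}$, and from $z_j\cdot s_1s_2s_1=s_1s_2$, which is the braid relation $(s_1s_2)^4=1$. The table lists $w\chi$, $\lambda=h_w(\chi)=(-px_2,-px_1)-w\chi$, the set $R_w$, and the inequalities on $\chi$ that define $\mathcal H_w$.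
\[
\begin{array}{c|c|c|c|c}
w&w\chi&\lambda=h_w(\chi)&R_w&\text{conditions}\\ \hline
s_1&(x_2,x_1)&-(p+1)(x_2,x_1)&\alpha_1&x_1\ge x_2\\
s_2&(x_1,-x_2)&(-px_2-x_1,\,-px_1+x_2)&2e_2&x_2\ge0\\
s_1s_2&(-x_2,x_1)&(-(p-1)x_2,\,-(p+1)x_1)&2e_2,\ e_1+e_2&x_2\ge0,\ x_1+x_2\ge0\\
s_2s_1&(x_2,-x_1)&(-(p+1)x_2,\,-(p-1)x_1)&\alpha_1,\ 2e_1&x_1\ge x_2,\ x_1\ge0\\
z_j&(-x_2,-x_1)&-(p-1)(x_2,x_1)&2e_1,\ 2e_2&x_1\ge0,\ x_2\ge0
\end{array}
\]
Two distinct positive roots have independent coroots. In terms of $\lambda$, the cone $\mathcal H_{s_1}$ is $\lambda_1\ge\lambda_2$, and $\mathcal H_{s_2}$ is $\lambda_2\ge p\lambda_1$, because $\lambda_2-p\lambda_1=(p^2+1)x_2$ in the second row.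

The lower neighbors of $s_1s_2$ and of $s_2s_1$ are $s_1$ and $s_2$. If $\lambda_1\ge\lambda_2\ge p\lambda_1$, then $\lambda_2\le\lambda_1\le0$. In rows three and four this gives $x_1,x_2\ge0$, which settles $s_1s_2$; for $s_2s_1$ we also have
\[
x_1-x_2=-\frac{\lambda_2}{p-1}+\frac{\lambda_1}{p+1}\ge-\frac{\lambda_1}{p-1}+\frac{\lambda_1}{p+1}=\frac{-2\lambda_1}{p^2-1}\ge0 .
\]
The cone $\mathcal H_{z_j}$ is $\lambda_1\le0$, $\lambda_2\le0$. The first inequality is the condition $x_2\ge0$ for the lower neighbor $s_1s_2$, and the second is the condition $x_1\ge0$ for the lower neighbor $s_2s_1$.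
\end{proof}

\subsection{End of the proof of Theorem~\ref{thm:class}}

\begin{proof}[Proof of the ``if'' part of Theorem~\ref{thm:class}]
We show by induction on $\ell(w)$ that every $w\le z$ is strongly regular. For $\ell(w)\le1$ this is Proposition~\ref{prop:descent}(a). Let $\ell(w)\ge2$ and $w=\prod w_j$ with $w_j\le z_j$; if $I_j=\Delta_j$, then $z_j=1$ and $w_j=1$. The lower neighbors of $w$ are at most $z$, so they are strongly regular by induction. We have $R_w=\bigsqcup_jR_{w_j}$, and coroots of different components span independent subspaces, so the coroots of $R_w$ are linearly independent by Lemmas~\ref{lem:A} and~\ref{lem:C2}. If only one factor $w_j$ is non-trivial, \eqref{eq:cap} is contained in the same lemmas. Otherwise let $\alpha\in R_{w_j}$, and choose $i\ne j$ with $w_i\ne1$ and $\alpha'\in R_{w_i}$. The element $ws_{\alpha'}$ has the same $j$-th factor as $w$, and the inequality attached to $\alpha$ depends only on $w_j$ and on the $j$-th component of $\lambda$ in \eqref{eq:decomp}. So it is one of the inequalities that define $\mathcal H_{ws_{\alpha'}}$,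 and \eqref{eq:cap} holds. Proposition~\ref{prop:descent}(b) completes the induction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Del} Deligne, \emph{Vari\'et\'es de Shimura}.

\bibitem{Jan} Jantzen, \emph{Representations of Algebraic Groups}.

\bibitem{Kos} Jean-Stefan Koskivirta, \emph{A vanishing theorem for vector-valued Siegel automorphic forms in characteristic $p$}, arXiv:2308.06870 (2023).

\bibitem{Oort} Oort, \emph{A stratification of a moduli space of abelian varieties}.

\end{thebibliography}
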